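# Two-sided gamma-positivity for simple permutations

## 1. Two theorems on simple permutations

Write $\mathfrak S_n$ for the symmetric group on $[n]=\{1,\dots,n\}$. For $\pi\in\mathfrak S_n$ let $\operatorname{Des}(\pi)=\{i\in[n-1]\mid \pi(i)>\pi(i+1)\}$, $\operatorname{des}(\pi)=|\operatorname{Des}(\pi)|$ and $\operatorname{ides}(\pi)=\operatorname{des}(\pi^{-1})$. A permutation $\pi\in\mathfrak S_n$ is *simple* if it maps no interval $[a,b]\subseteq[n]$ with $2\le b-a+1\le n-1$ onto an interval. Let $\mathrm{Simple}_n$ be the set of simple permutations in $\mathfrak S_n$ and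
$$S_n(s,t)=\sum_{\pi\in\mathrm{Simple}_n}s^{\operatorname{des}(\pi)}t^{\operatorname{ides}(\pi)} .$$

**Theorem 1.** For every $n\ge 1$,
$$S_n(s,t)=\sum_{i,j\ge0,\ j+2i\le n-1}\gamma_{n,i,j}\,(st)^i(s+t)^j(1+st)^{n-1-j-2i}\tag{1}$$
with all coefficients $\gamma_{n,i,j}$ non-negative integers.

**Theorem 2.** Let $n\ge4$, let $i,j\ge0$ with $j+2i\le n-1$, and put $m=n-1-j-2i$. Then $\gamma_{n,i,j}>0$ if
$$(i+1)(i+j+1)\ge n+2\quad\text{and}\quad(i+1)(i+m+1)\ge n,$$
and $\gamma_{n,i,j}=0$ otherwise.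

Theorem 1 was posed as a conjecture; the source of the problem is Ron M. Adin, Eli Bagno, Estrella Eisenberg, Shulamit Reches, Moriah Sigron, "On two-sided gamma-positivity for simple permutations", arXiv:1711.06511 (2017). Throughout these notes, $m$ always stands for $n-1-j-2i$, the third exponent.

What does (1) say? The polynomial $S_n$ records the joint distribution of the number of descents of a permutation and of its inverse. Each polynomial $(st)^i(s+t)^j(1+st)^m$ is symmetric in $s,t$, and it is unchanged if we substitute $s\to1/s$, $t\to1/t$ and multiply by $(st)^{n-1}$. We shall see that $S_n$ has these two symmetries and that they alone force an expansion (1) with *integer* coefficients. The content of Theorem 1 is the sign. Theorem 2 says exactly which coefficients vanish, by two inequalities between products.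

The model is the same statement for all permutations. With
$$A_n(s,t)=\sum_{\pi\in\mathfrak S_n}s^{\operatorname{des}(\pi)}t^{\operatorname{ides}(\pi)}$$
the known result (Gessel's conjecture, proved by Lin) is that $A_n$ has an expansion of the form (1) with non-negative integer coefficients. For example $A_3=1+4st+s^2t^2=(1+st)^2+2\,st$: the identity contributes $1$, the reversed identity $s^2t^2$, and each of $132,213,231,312$ has $\operatorname{des}=\operatorname{ides}=1$. The proof below does not use the result on $A_n$; it will appear on the way as a warm-up.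

## 2. Simple permutations of length at most five

For $n=1,2$ there are no forbidden interval lengths, so every permutation is simple, and $S_1=1$, $S_2=1+st$. For $n=3$ the value $2$ is adjacent in position to $1$ or to $3$, which gives a forbidden interval of length $2$; so $S_3=0$. All three are of the form (1) with non-negative coefficients.

For $n=4$: if $1$ or $4$ stood at an end, the other three positions would be mapped onto an interval. So $1,4$ occupy the middle positions, and the candidates are $2143$, $2413$, $3142$, $3412$. The first and last begin with two consecutive values. In $2413$ and $3142$ neighbours differ by at least $2$, and an interval of three positions omits a value in $\{2,3\}$, so its image is not an interval. These two are simple. They are inverse to each other, with $1$ and $2$ descents. Hence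
$$S_4=st^2+s^2t=st\,(s+t),$$
one term, $(i,j,m)=(1,1,0)$.

For $n=5$ consider $24153$. Neighbours differ by at least $2$; the triples $\{2,4,1\},\{4,1,5\},\{1,5,3\}$ are not intervals; the end values $2,3$ are not extreme, so no four consecutive positions are mapped onto an interval. It is simple. Reversal and inversion preserve simplicity and give also $35142$, $31524$, $42513$. The same check works for $25314$ (triples $\{2,5,3\},\{5,3,1\},\{3,1,4\}$) and its reversal $41352$. All six have two descents, and since the list is closed under inversion they also have $\operatorname{ides}=2$. This is consistent with Theorem 2: for $n=5$ we need $(i+1)(i+j+1)\ge7$ and $(i+1)(i+m+1)\ge5$ with $2i+j+m=4$. For $i=0$ the first fails; for $i=1$ we would need $j\ge2$, $m\ge1$, too much; for $i=2$ we have $j=m=0$ and $9\ge7$, $9\ge5$. So $S_5$ is a multiple of $(st)^2$. The recursion proved below will give $S_5=6(st)^2$, so the six listed permutations are all of them.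

## 3. The variables $C$ and $D$

The purpose of this section is to turn the gamma basis into the monomials of a polynomial ring. Let $\alpha,\beta$ be independent variables and put
$$s=\frac1{\alpha\beta},\qquad t=\frac\beta\alpha,\qquad C=\alpha+\alpha^{-1},\qquad D=\beta+\beta^{-1},\qquad K=C-D .$$
Then $st=\alpha^{-2}$, $1+st=\alpha^{-1}C$, $s+t=\alpha^{-1}D$ and
$$(1-s)(1-t)=1+st-(s+t)=\alpha^{-1}K.$$
Hence, since $2i+j+m=n-1$,
$$(st)^i(s+t)^j(1+st)^m=\alpha^{-(n-1)}C^mD^j.\tag{2}$$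
Put $P_n=\alpha^{n-1}A_n$ and $U_n=\alpha^{n-1}S_n$. Since $s^dt^k=\alpha^{-(d+k)}\beta^{k-d}$,
$$U_n=\sum_{\pi\in\mathrm{Simple}_n}\alpha^{\,n-1-\operatorname{des}(\pi)-\operatorname{ides}(\pi)}\,\beta^{\,\operatorname{ides}(\pi)-\operatorname{des}(\pi)},$$
and $P_n$ is the same sum over $\mathfrak S_n$.

**Step 1 (symmetry).** We show that $U_n$ and $P_n$ are invariant under $\alpha\mapsto\alpha^{-1}$ and under $\beta\mapsto\beta^{-1}$. Inversion preserves simplicity and swaps $\operatorname{des}$ and $\operatorname{ides}$; this is $\beta\mapsto\beta^{-1}$. Reversal $\pi\mapsto\pi(n+1-\cdot)$ preserves simplicity and exchanges descents and ascents of $\pi$; it replaces $\pi^{-1}$ by $n+1-\pi^{-1}$, so it also exchanges descents and ascents of $\pi^{-1}$. Thus $(\operatorname{des},\operatorname{ides})\mapsto(n-1-\operatorname{des},n-1-\operatorname{ides})$, and both exponents change sign. Together the two operations give both invariances.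

**Step 2 (existence, uniqueness, integrality of the expansion).** Let $\tau_0=1$ and $\tau_x(C)=\alpha^x+\alpha^{-x}$ for $x\ge1$. From $\tau_1=C$, $\tau_2=C^2-2$ and $\tau_{x+1}=C\tau_x-\tau_{x-1}$ for $x\ge2$ we see that $\tau_x$ is an integer polynomial in $C$ containing only $C^m$ with $m\le x$, $m\equiv x\pmod 2$. By Step 1,
$$U_n=\sum_{x,z\ge0}N_{x,z}\,\tau_x(C)\,\tau_z(D),\tag{3}$$
where $N_{x,z}$ is the number of simple $\pi\in\mathfrak S_n$ with $n-1-\operatorname{des}-\operatorname{ides}=x$ and $\operatorname{ides}-\operatorname{des}=z$. For $0\le d,k\le n-1$,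
$$|n-1-d-k|+|k-d|=\max\big(|n-1-2d|,\ |n-1-2k|\big)\le n-1,$$
and $(n-1-d-k)+(k-d)\equiv n-1\pmod2$. So $U_n$ is an integer combination of monomials $C^mD^j$ with $m+j\le n-1$ and $m+j\equiv n-1\pmod 2$, that is, $m+j=n-1-2i$ with $i\ge0$. It is unique because $C,D$ are algebraically independent. By (2), this is the expansion (1):
$$U_n=\sum_{i,j}\gamma_{n,i,j}\,C^mD^j,\qquad \gamma_{n,i,j}\in\mathbb Z .$$
The same argument applies to $P_n$; write $\gamma^A_{n,i,j}$ for its coefficients.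

So Theorem 1 says that the polynomials $U_n\in\mathbb Z[C,D]$ have non-negative coefficients. From Section 2: $U_1=1$, $U_2=C$, $U_3=0$, $U_4=D$. In particular Theorem 1 holds for $n\le3$.

**Convention.** For a power series $f$ in $y$ with coefficients in $\mathbb Q[C,D]$, "$f\ge0$" means that all coefficients of the monomials $C^mD^jy^n$ are $\ge0$. Sums, products and $\partial_y$ preserve $\ge0$.

## 4. Counting cells

Simple permutations cannot have too few descents. This elementary fact restricts which $\gamma_{n,i,j}$ can be non-zero, and the restriction will decide all the signs later.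

**Lemma 3.** (a) Let $\pi\in\mathfrak S_n$ be simple, $n\ge4$. Then $(\operatorname{des}+1)(\operatorname{ides}+1)\ge n+2$. (b) For every $n\ge1$ and every $\pi\in\mathfrak S_n$, $(\operatorname{des}+1)(n-\operatorname{ides})\ge n$.

*Proof of (a).* Cut the positions into the $\operatorname{des}+1$ maximal increasing runs of $\pi$, and the values into the $\operatorname{ides}+1$ maximal increasing runs of $\pi^{-1}$. Each point $(a,\pi(a))$ lies in a cell (position run, value run).

**Step 1 (each cell holds at most one point).** Let $a<b$ lie in one cell. Then $\pi$ is increasing on $[a,b]$, so it maps $[a,b]$ into $[\pi(a),\pi(b)]$. Likewise $\pi^{-1}$ is increasing on $[\pi(a),\pi(b)]$ and maps it into $[a,b]$. So $\pi$ restricts to an increasing bijection between these intervals, and $\pi(a+1)=\pi(a)+1$. Then $[a,a+1]$ is mapped onto an interval, against simplicity.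

**Step 2 (two corner cells are empty).** Suppose $(a,v)$ lies in the cell (first run, first run). Then $\pi([1,a])\subseteq[1,v]$ and $\pi^{-1}([1,v])\subseteq[1,a]$, so $a=v$ and $\pi([1,a])=[1,a]$. If $2\le a\le n-1$, then $[1,a]$ is a forbidden interval. If $a=1$, then $[2,n]$ is one. If $a=n$, then $\pi$ is the identity, which is not simple. So this cell is empty. The map $\pi\mapsto n+1-\pi(n+1-\cdot)$ preserves simplicity, $\operatorname{des}$ and $\operatorname{ides}$, and exchanges the first and the last corner cell; so the cell (last run, last run) is empty too. The two cells are distinct because $\operatorname{des}\ge1$. Hence $n\le(\operatorname{des}+1)(\operatorname{ides}+1)-2$.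

*Proof of (b).* Keep the position runs, but cut the values into the maximal *decreasing* runs of $\pi^{-1}$. There are $n-\operatorname{ides}$ of them, since $\pi^{-1}$ has $n-1-\operatorname{ides}$ ascents. If $a<b$ were in one cell, then $\pi(a)<\pi(b)$ by the position run, and then $a>b$ by the value run, a contradiction. So each of the $(\operatorname{des}+1)(n-\operatorname{ides})$ cells holds at most one point. $\square$

For $2413$, with $\operatorname{des}=1$, $\operatorname{ides}=2$, (a) reads $2\cdot3\ge6$ and (b) reads $2\cdot 2\ge4$: both are equalities.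

**Lemma 4.** (a) If $n\ge4$ and $\gamma_{n,i,j}\ne0$, then $(i+1)(i+j+1)\ge n+2$ and $(i+1)(i+m+1)\ge n$. (b) If $n\ge1$ and $\gamma^A_{n,i,j}\neq0$, then $(i+1)(i+m+1)\ge n$.

*Proof.* The point is to pass from the powers $\alpha^x\beta^z$, where permutations live, to the monomials $C^mD^j$. By (3), if $C^mD^j$ occurs in $U_n$, there are $x\ge m$, $z\ge j$ with $N_{x,z}\ne0$: a simple $\pi$ with $\operatorname{des}=\frac{n-1-x-z}2$, $\operatorname{ides}=\frac{n-1-x+z}2$, and here $x,z\le n-1$. Since $i=\frac{n-1-m-j}2$, we have $i+1=\frac{n+1-m-j}2$, $i+j+1=\frac{n+1-m+j}2$, $i+m+1=\frac{n+1+m-j}2$. Therefore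
$$4(i+1)(i+j+1)=(n+1-m)^2-j^2\ \ge\ (n+1-x)^2-z^2=4(\operatorname{des}+1)(\operatorname{ides}+1)\ \ge\ 4(n+2),$$
$$4(i+1)(i+m+1)=(n+1-j)^2-m^2\ \ge\ (n+1-z)^2-x^2=4(\operatorname{des}+1)(n-\operatorname{ides})\ \ge\ 4n .$$
For (b) use the analogue of (3) for $P_n$ and only the second line. $\square$

Lemma 4(a) is the vanishing half of Theorem 2.

## 5. Inflations and a compositional inverse

Next we need a link between simple permutations and all permutations.

**Definition.** For $\sigma\in\mathfrak S_k$ and permutations $\pi_1,\dots,\pi_k$, the *inflation* $\sigma[\pi_1,\dots,\pi_k]$ is obtained by replacing the $r$-th entry of $\sigma$ by a block of consecutive values that is order-isomorphic to $\pi_r$, the blocks being ordered in value as the entries of $\sigma$. A permutation is *sum-indecomposable* if it is not of the form $12[\sigma,\tau]$, and *skew-indecomposable* if it is not of the form $21[\sigma,\tau]$.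

For example, $2413[12,1,21,1]=3\,4\,6\,2\,1\,5$.

**Theorem 5 (substitution decomposition;** Albert–Atkinson, *Simple permutations and pattern restricted permutations*, Discrete Math. 300 (2005)**).** Every permutation of length $\ge2$ can be written in a unique way as exactly one of the following: $\sigma[\pi_1,\dots,\pi_k]$ with $\sigma$ simple of length $k\ge4$; $12[\pi_1,\pi_2]$ with $\pi_1$ sum-indecomposable; $21[\pi_1,\pi_2]$ with $\pi_1$ skew-indecomposable.

For an inflation $\pi=\sigma[\pi_1,\dots,\pi_k]$ we have $\operatorname{des}(\pi)=\operatorname{des}(\sigma)+\sum_r\operatorname{des}(\pi_r)$, because between blocks $r$ and $r+1$ there is a descent exactly if $\sigma(r)>\sigma(r+1)$. The same holds for $\operatorname{ides}$, since $\pi^{-1}$ is an inflation of $\sigma^{-1}$ by the $\pi_r^{-1}$ in a suitable order. In the example, $346215$ has $2=1+1$ descents, and its inverse $541263$ has $3=2+1$.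

**Step 1 (a functional equation).** We translate Theorem 5 into generating functions. Let $\tilde F=\sum_{n\ge1}A_nx^n$, and let $I,J$ be the generating functions (with the same weights) of the sum- and skew-indecomposables. Since $12$ has weight $1$ and $21$ has weight $st$, Theorem 5 gives $\tilde F=I+I\tilde F$ and $\tilde F=J+st\,J\tilde F$. So the terms of type $12$ contribute $I\tilde F=\tilde F^2/(1+\tilde F)$, those of type $21$ contribute $st\,J\tilde F=st\,\tilde F^2/(1+st\,\tilde F)$, and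
$$\tilde F=x+\frac{\tilde F^2}{1+\tilde F}+\frac{st\,\tilde F^2}{1+st\,\tilde F}+\sum_{k\ge4}S_k\tilde F^k .$$
Let $F(x)=\sum_{n\ge1}P_nx^n$ and $U(y)=\sum_{n\ge4}U_ny^n$. Then $\tilde F(\alpha x)=\alpha F(x)$. Substituting $x\to\alpha x$, using $st=\alpha^{-2}$ and dividing by $\alpha$,
$$F=x+\frac{\alpha F^2}{1+\alpha F}+\frac{\alpha^{-1}F^2}{1+\alpha^{-1}F}+U(F)=x+\frac{F^2(C+2F)}{1+CF+F^2}+U(F).\tag{4}$$

**Step 2 (the inverse series).** Equation (4) expresses $x$ through $F$. So the compositional inverse $G$ of $F$, defined by $G(F(x))=x$, is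
$$G=g-U,\qquad g=y-\frac{y^2(C+2y)}q=\frac{y(1-y^2)}q,\qquad q=1+Cy+y^2.\tag{5}$$

**A first attempt.** Since the $P_n$ are known to have non-negative coefficients, one would try to deduce the sign of $U_n$ from (4). The rational term in (4) expands as $Cy^2+(2-C^2)y^3+(C^3-3C)y^4+\cdots$ at $y=F$. Comparing coefficients of $x^2,x^3,x^4$ gives $P_2=C$, $P_3=2CP_2+(2-C^2)=C^2+2$ and
$$P_4=C\,(2P_3+P_2^2)+(2-C^2)\cdot3P_2+(C^3-3C)+U_4=C^3+7C+U_4 .$$
So $U_4=P_4-C^3-7C$. Here the attempt stops: non-negativity of the coefficients of $P_4$ is useless, one needs that the coefficient of $C$ is at least $7$. A polynomial such as $C^3+6C+D$, also with non-negative coefficients, would have led to $-C+D$. In general, inverting a series mixes signs, and inequalities for $P_n$ do not pass through (4). (The true value is $P_4=C^3+7C+D$, since $U_4=D$.)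

What does pass through compositional inversion is an *equation*. The plan is therefore: find a differential equation for $F$, transport it to $G=g-U$, subtract what belongs to $g$, and look at the signs in the equation that remains for $U$.

## 6. A linear differential equation for all permutations

**Proposition 6 (Carlitz–Roselle–Scoville formula).** For $n\ge1$,
$$\sum_{k,l\ge0}\binom{kl+n-1}n s^kt^l=\frac{st\,A_n(s,t)}{((1-s)(1-t))^{n+1}} .$$

*Proof.* The idea is to count multisets of pairs in two ways. The binomial counts the $n$-element multisets in $[k]\times[l]$. Sort such a multiset lexicographically as $(a_1,b_1),\dots,(a_n,b_n)$. Let $\pi$ be the standardisation of the word $b_1\cdots b_n$: $\pi(r)<\pi(r')$ iff $b_r<b_{r'}$, or $b_r=b_{r'}$ and $r<r'$. Then $b_r>b_{r+1}$ iff $r\in\operatorname{Des}(\pi)$. (For $\{(1,2),(1,2),(2,1)\}$ the word is $221$ and $\pi=231$.)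

Fix $\pi$. Lexicographic order means that $1\le a_1\le\dots\le a_n\le k$ with strict inequality wherever $b_r>b_{r+1}$, i.e. at $\operatorname{Des}(\pi)$. Subtracting from $a_r$ the number of descents before $r$ leaves a weakly increasing sequence in $[k-\operatorname{des}]$, so there are $\binom{n+k-1-\operatorname{des}}n$ choices. The words $b$ with standardisation $\pi$ are those with $1\le b_{\pi^{-1}(1)}\le\dots\le b_{\pi^{-1}(n)}\le l$, strict at $\operatorname{Des}(\pi^{-1})$, so there are $\binom{n+l-1-\operatorname{ides}}n$ choices. These choices are independent. Finally $\sum_k\binom{n+k-1-d}ns^k=\frac{s^{d+1}}{(1-s)^{n+1}}$ for $0\le d\le n-1$, and likewise in $t$. $\square$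

**Step 1 (one series for all $n$).** Let $Z=\sum_{k,l\ge0}s^kt^l(1-x)^{-kl}$, a power series in $x$ whose coefficient at $x^n$ is the left side in Proposition 6. Put $\vartheta_s=s\partial_s$, $\vartheta_t=t\partial_t$. Both operators below multiply the $(k,l)$ term by $kl$, so
$$(1-x)Z_x=\vartheta_s\vartheta_tZ .$$
By Section 3, $\dfrac{st\,A_n}{((1-s)(1-t))^{n+1}}=\dfrac{\alpha^{-2}\alpha^{n+1}A_n}{K^{n+1}}=\dfrac{P_n}{K^{n+1}}$. Hence
$$Z=\frac1{(1-s)(1-t)}+H,\qquad H=\sum_{n\ge1}\frac{P_nx^n}{K^{n+1}} .$$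

**Step 2 (rewriting in $C,D$).** Put $\partial_\theta=\alpha\partial_\alpha$, $\partial_\varphi=\beta\partial_\beta$. From $s=1/(\alpha\beta)$, $t=\beta/\alpha$ we get $\partial_\theta=-(\vartheta_s+\vartheta_t)$ and $\partial_\varphi=\vartheta_t-\vartheta_s$, so $4\vartheta_s\vartheta_t=\partial_\theta^2-\partial_\varphi^2$. Since $(\partial_\theta C)^2=(\alpha-\alpha^{-1})^2=C^2-4$ and $\partial_\theta^2C=C$, on $\mathbb Q(C,D)$ we have
$$\partial_\theta^2=L_C:=(C^2-4)\partial_C^2+C\partial_C,\qquad\partial_\varphi^2=L_D:=(D^2-4)\partial_D^2+D\partial_D .$$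
Also $\vartheta_s\vartheta_t\frac1{(1-s)(1-t)}=\frac{st}{(1-s)^2(1-t)^2}=K^{-2}$. Therefore
$$(1-x)H_x=K^{-2}+\tfrac14(L_C-L_D)H .\tag{6}$$

**Step 3 (two rules used repeatedly).** First,
$$(L_C-L_D)K^r=r(r-1)\big((C^2-4)-(D^2-4)\big)K^{r-2}+r(C+D)K^{r-1}=r^2(C+D)K^{r-1},\tag{7}$$
because $C^2-D^2=K(C+D)$ and $\partial_DK=-1$. Second, by the product rule, for $f\in\mathbb Q(C,D)$,
$$(L_C-L_D)(K^rf)=r^2(C+D)K^{r-1}f+K^r(L_C-L_D)f+2rK^{r-1}\big((C^2-4)f_C+(D^2-4)f_D\big).\tag{8}$$

**Warm-up: all permutations.** Before inverting anything, let us see what (6) gives for $P_n$ itself. The coefficient of $x^n$, $n\ge1$, multiplied by $K^{n+2}$, is by (8) with $r=-(n+1)$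
$$(n+1)P_{n+1}=nKP_n+\tfrac14\Big[(n+1)^2(C+D)P_n+K(L_C-L_D)P_n-2(n+1)\big((C^2-4)\partial_CP_n+(D^2-4)\partial_DP_n\big)\Big].$$
A monomial $C^mD^j$ with $2i+j+m=n-1$ satisfies $L_C(C^mD^j)=\big(m^2-\tfrac{4m(m-1)}{C^2}\big)C^mD^j$ and $(C^2-4)\partial_C(C^mD^j)=(mC-\tfrac{4m}C)C^mD^j$. So it contributes to the right side $C^mD^j$ times an expression in which the coefficient of $C$ is $n+\frac14[(n+1-m)^2-j^2]$, the coefficient of $D$ is $-n+\frac14[(n+1-j)^2-m^2]$, and the rest is $(C-D)\big(-\frac{m(m-1)}{C^2}+\frac{j(j-1)}{D^2}\big)+2(n+1)\big(\frac mC+\frac jD\big)$. In total the contribution is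
$$\begin{aligned}&[(i+1)(i+j+1)+n]\,C^{m+1}D^j+[(i+1)(i+m+1)-n]\,C^mD^{j+1}\\&+m(2n+3-m)C^{m-1}D^j+j(2n+3-j)C^mD^{j-1}+m(m-1)C^{m-2}D^{j+1}+j(j-1)C^{m+1}D^{j-2}.\end{aligned}$$
Only the second coefficient could be negative, and Lemma 4(b) says that it is $\ge0$ for every monomial that occurs in $P_n$. So $P_n\ge0$ for all $n$, starting from $P_1=1$: this is the known result on $A_n$. As a check, $P_3=C^2+2$ gives $4P_4=(4C^3+14C+2D)+2(7C+D)=4C^3+28C+4D$, in agreement with Section 5.

This shows the mechanism: an equation with explicit coefficients, and a count of cells that makes the dangerous coefficient non-negative. For simple permutations the same mechanism has to work after the inversion $F\mapsto G$, where the equation becomes nonlinear.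

## 7. The differential equation of the inverse series

**Proposition 7.** With $'=\partial_y$ and
$$W=K\big((C^2-4)G_C^2-(D^2-4)G_D^2\big)+2G\big((C^2-4)G_C+(D^2-4)G_D\big)+(C+D)G^2,$$
the series $G$ satisfies
$$G'=1-KG+\tfrac14K(L_C-L_D)G-\tfrac14(C+D)(yG)'-\tfrac14\partial_y\big(W/G'\big).\tag{9}$$

**Step 1 (the inverse of $H$).** We first invert $H$ in the variable $x$. Since $H(x)=K^{-1}F(x/K)$, the series $X(h):=K\,G(Kh)$ satisfies $H(X(h))=h$. We write $f\circ X$ for the substitution $x=X(h)$. Differentiating $H(X(h))=h$ in $h$ and in $C$ (at fixed $h$),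
$$H_x\circ X=\frac1{X_h},\qquad H_C\circ X=-\frac{X_C}{X_h}=:\Phi .$$
Differentiating $\Phi=H_C\circ X$ gives $\Phi_h=(H_{Cx}\circ X)X_h$ and $\Phi_C=H_{CC}\circ X+(H_{Cx}\circ X)X_C$. Hence
$$H_{CC}\circ X=\Phi_C-\Phi_h\frac{X_C}{X_h}=-\frac1{X_h}\Big[X_{CC}-\frac{2X_CX_{Ch}}{X_h}+\frac{X_C^2X_{hh}}{X_h^2}\Big]=-\frac1{X_h}\Big[X_{CC}-\partial_h\frac{X_C^2}{X_h}\Big],$$
and the same for $D$. Composing (6) with $X$ and multiplying by $X_h$ we obtain
$$\frac{X_h}{K^2}=1-X+\tfrac14(L_C-L_D)X-\tfrac14\,\partial_h\frac{(C^2-4)X_C^2-(D^2-4)X_D^2}{X_h}.\tag{10}$$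

**Step 2 (the last term of (10) in terms of $G$).** Now put $y=Kh$ and let $G_C,G_D$ be taken at fixed $y$. Since $K_C=1$, $K_D=-1$,
$$X_h=K^2G',\quad X_C=(KG_C+G)+yG',\quad X_D=(KG_D-G)-yG',\quad\partial_h=K\partial_y .$$
With $A=KG_C+G$ and $E=KG_D-G$, expanding squares gives
$$(C^2-4)X_C^2-(D^2-4)X_D^2=\big[(C^2-4)A^2-(D^2-4)E^2\big]+2yG'\big[(C^2-4)A+(D^2-4)E\big]+y^2G'^2K(C+D).$$
Using $(C^2-4)-(D^2-4)=K(C+D)$, the first bracket is $KW$, and the second is $K\big[(C^2-4)G_C+(D^2-4)G_D+(C+D)G\big]$. Dividing by $X_h=K^2G'$ and applying $\partial_h=K\partial_y$, the last term of (10) equals $-\frac14\partial_y$ of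
$$\frac W{G'}+2y\big[(C^2-4)G_C+(D^2-4)G_D+(C+D)G\big]+y^2(C+D)G' .$$

**Step 3 (the second-order term, and cancellation).** Write $G=\sum_{n\ge1}G_ny^n$, so $X=\sum K^{n+1}G_nh^n$. By (8) with $r=n+1$ and $h^n=K^{-n}y^n$,
$$(L_C-L_D)X=\sum_n y^n\Big[K(L_C-L_D)G_n+2(n+1)\big((C^2-4)\partial_CG_n+(D^2-4)\partial_DG_n\big)+(n+1)^2(C+D)G_n\Big].$$
The middle terms cancel against $\partial_y\big(2y[(C^2-4)G_C+(D^2-4)G_D]\big)$ from Step 2. The multiples of $(C+D)G_ny^n$ add up (before the factor $\frac14$) to $(n+1)^2-2(n+1)-n(n+1)=-(n+1)$, which is the term $-\frac14(C+D)(yG)'$. With $X_h/K^2=G'$ and $X=KG$, (10) becomes (9). $\square$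

## 8. Removing the part that comes from $12$ and $21$

We now insert $G=g-U$ in (9). The series $g$ is explicit; the aim is an equation for $U$ whose parts are: a known source, a linear operator, and a remainder that is quadratic in $U$.

For vectors $v=(v_1,v_2,v_3)$ let
$$Q(v)=K\big((C^2-4)v_1^2-(D^2-4)v_2^2\big)+2v_3\big((C^2-4)v_1+(D^2-4)v_2\big)+(C+D)v_3^2,$$
with polar form
$$\begin{aligned}B(a,v)={}&K\big((C^2-4)a_1v_1-(D^2-4)a_2v_2\big)+a_3\big((C^2-4)v_1+(D^2-4)v_2\big)\\&+v_3\big((C^2-4)a_1+(D^2-4)a_2\big)+(C+D)a_3v_3,\end{aligned}$$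
so $B(v,v)=Q(v)$. With $v_f:=(f_C,f_D,f)$ we have $W=Q(v_G)$.

**Step 1 (splitting $W/G'$).** The claim is
$$\frac{Q(v_g-v_U)}{g'-U'}=\frac{Q(v_g)}{g'}-\frac{2B(v_g,v_U)}{g'}+\frac{Q(v_g)U'}{g'^2}+\frac{Q(w)}{g'-U'},\qquad w=v_U-\frac{U'}{g'}v_g .\tag{11}$$
Put $\tau=U'/g'$. Then $v_g-v_U=(1-\tau)v_g-w$ and $g'-U'=(1-\tau)g'$, so the left side is
$$\frac{(1-\tau)Q(v_g)-2B(v_g,w)}{g'}+\frac{Q(w)}{g'-U'},$$
and $B(v_g,w)=B(v_g,v_U)-\tau Q(v_g)$. Collecting gives (11). The gain is that the last term is quadratic in $U$, because $w$ is linear in $U$.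

**Step 2 (the recursion).** Insert (11) in (9), use $L_Dg=0$, and solve for $U'$:
$$U'=\rho+\Lambda(U)+\tfrac14\,\partial_y\frac{Q(w)}{g'-U'},\tag{12}$$
$$\rho=g'-1+Kg-\tfrac14KL_Cg+\tfrac14(C+D)(yg)'+\tfrac14\partial_y\frac{Q(v_g)}{g'},$$
$$\Lambda(U)=-KU+\tfrac14K(L_C-L_D)U-\tfrac14(C+D)(yU)'+\tfrac14\partial_y\Psi,\qquad\Psi=-\frac{2B(v_g,v_U)}{g'}+\frac{Q(v_g)U'}{g'^2}.$$

**Step 3 (a table of formulas for $g$).** These will be used in the next three sections. Put $u=1-y^2$, $\omega=1+y^2$; so $g=yu/q$. Then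
$$Cy=q-\omega,\quad yq'=q-u,\quad q_C=y,\quad(C^2-4)y^2=(q-\omega)^2-4y^2=q^2-2\omega q+u^2,$$
the last because $\omega^2-4y^2=u^2$. Next, $g'=\frac{1-3y^2}q-\frac{u(q-u)}{q^2}$, that is,
$$g'=\frac{u^2}{q^2}-\frac{2y^2}q=\frac{d_0}{q^2},\qquad d_0=u^2-2y^2q=1-4y^2-2Cy^3-y^4 .$$
Put
$$r=\frac u{d_0}=1+r_1,\qquad r_1=\frac{u-d_0}{d_0}=\frac{3y^2+2Cy^3+y^4}{d_0},\qquad\eta=yr .$$
Since $1/d_0=\sum_{l\ge0}(4y^2+2Cy^3+y^4)^l\ge0$, we have $r_1\ge0$, $r\ge0$, $\eta\ge0$. Since $g_C=-y^2u/q^2$, dividing by $g'$ gives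
$$\frac{v_g}{g'}=\eta\,(-y,0,q)=\eta\,(e_1-ye),\qquad e_1=(0,0,1),\quad e=(1,0,-(C+y)).$$

**Step 4 (the form on $e_1$ and $e$).** From the formula for $B$,
$$B(e_1,v)=(C^2-4)v_1+(D^2-4)v_2+(C+D)v_3,$$
$$B(e,v)=-(D+y)(C^2-4)v_1-(C+y)(D^2-4)v_2-\big(4+CD+(C+D)y\big)v_3;$$
the three coefficients in the second line come from $K-(C+y)=-(D+y)$, from $-(C+y)$, and from $C^2-4-(C+D)(C+y)=-(4+CD+(C+D)y)$. Hence $Q(e_1)=C+D$, $B(e_1,e)=-(4+CD+(C+D)y)$ and
$$Q(e)=-(D+y)(C^2-4)+(C+y)\big(4+CD+(C+D)y\big)=4C+4D+8y+2CDy+(C+D)y^2.$$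
Consequently
$$\Theta:=Q(e_1-ye)=Q(e_1)-2yB(e_1,e)+y^2Q(e)=(C+D)(1+6y^2+y^4)+(8+2CD)(y+y^3).$$
Both $Q(e)$ and $\Theta$ are $\ge0$.

## 9. The source term

**Lemma 8.** $\displaystyle\rho=\partial_y\frac{Dy^4+4y^5+Cy^6}{d_0}$. In particular $\rho\ge0$.

The strategy is to write every piece of $4\rho$ in powers of $1/q$, with coefficients in $\mathbb Q[y]$ (plus one term over $d_0$), and to see that all powers of $1/q$ cancel.

**Step 1 (the term $Q(v_g)/g'$).** We have $\dfrac{Q(v_g)}{g'}=g'\eta^2\Theta=\dfrac{y^2u^2\Theta}{q^2d_0}$. Write $\Theta=\Theta_0+D\Theta_1$ with $\Theta_0,\Theta_1$ free of $D$: $\Theta_0=C(1+6y^2+y^4)+8y\omega$, $\Theta_1=1+6y^2+y^4+2Cy\,\omega$. Replacing $Cy$ by $q-\omega$ gives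
$$\Theta_1=2\omega q-u^2,\qquad y\Theta_0=q(1+6y^2+y^4)-\omega u^2 .$$
With $\lambda=1+4y^2-y^4$ we claim
$$\frac{y^2u^2\Theta_1}{q^2d_0}=-\frac{y^2u^2}{q^2}+\frac{2y^2}q+\frac{4y^4}{d_0},\qquad\frac{y^2u^2\Theta_0}{q^2d_0}=-\frac{y\omega u^2}{q^2}+\frac{y\lambda}q+\frac{2y^3\lambda}{d_0}.$$
Multiply by $q^2d_0$ and use $d_0=u^2-2y^2q$. The right sides become $y^2u^2[-u^2+2y^2q+2q]$ and $yu^2[-\omega u^2+q(2y^2\omega+\lambda)]$. Since $2y^2+2=2\omega$ and $2y^2\omega+\lambda=1+6y^2+y^4$, these are the left sides.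

**Step 2 ($L_Cg$ and $(yg)'$).** With $g_C=-y^2u/q^2$, $g_{CC}=2y^3u/q^3$, the table in Section 8 gives
$$L_Cg=\frac{2yu(q^2-2\omega q+u^2)}{q^3}-\frac{yu(q-\omega)}{q^2}=\frac{yu}q-\frac{3yu\omega}{q^2}+\frac{2yu^3}{q^3},$$
$$(yg)'=\frac{2y-4y^3}q-\frac{yu(q-u)}{q^2}=\frac{y(1-3y^2)}q+\frac{yu^2}{q^2}.$$

**Step 3 (the coefficient of $D$ in $4\rho$).** It is $-4g+L_Cg+(yg)'+\partial_y\frac{y^2u^2\Theta_1}{q^2d_0}$. Here
$$\partial_y\Big(-\frac{y^2u^2}{q^2}\Big)=-2gg'=\frac{4y^3u}{q^2}-\frac{2yu^3}{q^3},\qquad\partial_y\frac{2y^2}q=\frac{4y}q-\frac{2y(q-u)}{q^2}=\frac{2y}q+\frac{2yu}{q^2}.$$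
The coefficients of the powers of $1/q$ are:

- at $1/q$: $y(-4u+u+1-3y^2+2)=0$;
- at $1/q^2$: $yu(-3\omega+u+4y^2+2)=0$;
- at $1/q^3$: $2yu^3-2yu^3=0$.

So the coefficient of $D$ in $4\rho$ is $\partial_y(4y^4/d_0)$.

**Step 4 (the $D$-free part of $4\rho$).** It is $4g'-4+4Cg-CL_Cg+C(yg)'+\partial_y\frac{y^2u^2\Theta_0}{q^2d_0}$. Using $C=(q-\omega)/y$ its pieces are:

- $4g'=\frac{4u^2}{q^2}-\frac{8y^2}q$;
- $4Cg=4u-\frac{4u\omega}q$;
- $CL_Cg=u-\frac{4u\omega}q+\frac{2u^3+3u\omega^2}{q^2}-\frac{2u^3\omega}{q^3}$;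
- $C(yg)'=(1-3y^2)+\frac{u^2-\omega(1-3y^2)}q-\frac{\omega u^2}{q^2}=(1-3y^2)+\frac{4y^4}q-\frac{\omega u^2}{q^2}$;
- $\partial_y\big(-\frac{y\omega u^2}{q^2}\big)=-\frac{1-3y^2-5y^4+7y^6}{q^2}+\frac{2\omega u^2(q-u)}{q^3}=\frac{1+y^2+3y^4-5y^6}{q^2}-\frac{2\omega u^3}{q^3}$, since $y\omega u^2=y-y^3-y^5+y^7$ and $2\omega u^2=2-2y^2-2y^4+2y^6$;
- $\partial_y\frac{y\lambda}q=\frac{1+12y^2-5y^4}q-\frac{\lambda(q-u)}{q^2}=\frac{8y^2-4y^4}q+\frac{u\lambda}{q^2}$.

The coefficients of the powers of $1/q$ are: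

- at $q^0$: $-4+4u-u+1-3y^2=-6y^2$;
- at $1/q$: $-8y^2-4u\omega+4u\omega+4y^4+8y^2-4y^4=0$;
- at $1/q^3$: $2u^3\omega-2\omega u^3=0$;
- at $1/q^2$: $4u^2-2u^3-3u\omega^2-\omega u^2+(1+y^2+3y^4-5y^6)+u\lambda$.

With $\zeta=y^2$ the six summands of the last line are, in order, $4-8\zeta+4\zeta^2$; $-2+6\zeta-6\zeta^2+2\zeta^3$; $-3-3\zeta+3\zeta^2+3\zeta^3$; $-1+\zeta+\zeta^2-\zeta^3$; $1+\zeta+3\zeta^2-5\zeta^3$; $1+3\zeta-5\zeta^2+\zeta^3$. Their sum is $0$. So the $D$-free part of $4\rho$ is $-6y^2+\partial_y(2y^3\lambda/d_0)$. As $\lambda=d_0+8y^2+2Cy^3$, we have $2y^3\lambda/d_0=2y^3+(16y^5+4Cy^6)/d_0$, and this part equals $\partial_y\frac{16y^5+4Cy^6}{d_0}$.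

Steps 3 and 4 together give the formula, and $\rho\ge0$ follows from $1/d_0\ge0$. $\square$

## 10. The linear operator and the cell bounds

Let $\mu=c\,y^kC^mD^j$ with $c\ge0$, $k\ge4$ and $k-1=2i+j+m$, $i\ge0$. In what follows expressions like $m\mu/C$ are polynomials: the factor $m$ vanishes when $C$ does not divide $\mu$.

**Lemma 9.** $\Lambda(\mu)=c\,y^k\,T_{k,m,j}+(\text{a series}\ \ge0)$, where
$$\begin{aligned}T_{k,m,j}={}&[(i+1)(i+j+1)-k-2]\,C^{m+1}D^j+[(i+1)(i+m+1)-k]\,C^mD^{j+1}\\&+m(2k+3-m)\,C^{m-1}D^j+j(2k+3-j)\,C^mD^{j-1}\\&+m(m-1)\,C^{m-2}D^{j+1}+j(j-1)\,C^{m+1}D^{j-2},\end{aligned}\tag{13}$$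
and all terms of the second series have $y$-degree $\ge k+1$.

**Step 1 (computing $\Psi(\mu)$).** We insert $v_\mu=\mu\,(m/C,\,j/D,\,1)$ and $v_g/g'=yr(e_1-ye)$ in $\Psi$. By Step 4 of Section 8, $B(e_1-ye,v_\mu)=\mu Y_0$ with
$$Y_0=\big(mC-\tfrac{4m}C\big)(1+Dy+y^2)+\big(jD-\tfrac{4j}D\big)(1+Cy+y^2)+(C+D)(1+y^2)+(4+CD)y .$$
Since $\mu'=k\mu/y$,
$$\Psi(\mu)=-2yr\,\mu Y_0+y^2r^2\Theta\,\frac{k\mu}y=\mu\,y\,r\,\{k\,r\,\Theta-2Y_0\}.$$

**Step 2 (separating the lowest term).** We isolate the part of lowest $y$-degree and show that all the rest is $\ge0$. Ordering $k\Theta-2Y_0$ by powers of $y$ gives $k\Theta-2Y_0=X_0+Y$ with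
$$X_0=C(k-2m-2)+D(k-2j-2)+\tfrac{8m}C+\tfrac{8j}D$$
and
$$\begin{aligned}Y={}&y\Big[4i\,CD+8(k-1)+\tfrac{8mD}C+\tfrac{8jC}D\Big]\\&+y^2\Big[C(6k-2m-2)+D(6k-2j-2)+\tfrac{8m}C+\tfrac{8j}D\Big]\\&+ky^3(8+2CD)+ky^4(C+D);\end{aligned}$$
the coefficient of $CD$ in the first bracket is $2k-2m-2j-2=4i$. Because $m,j\le k-1$, $\mu Y\ge0$. Using $r=1+r_1$,
$$r\{kr\Theta-2Y_0\}=r\{X_0+Y+kr_1\Theta\}=X_0+rY+r_1\,[X_0+k\,r\,\Theta].$$
The last bracket, multiplied by $\mu$, is $\ge0$: first $r\Theta-(C+D)=(\Theta-(C+D))+r_1\Theta\ge0$, and second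
$$X_0+k(C+D)=2(k-1-m)C+2(k-1-j)D+\tfrac{8m}C+\tfrac{8j}D .$$
Hence $\Psi(\mu)=\mu yX_0+(\ge0)$. The extra terms have $y$-degree $\ge k+2$, since $Y$ starts at $y$ and $r_1$ at $y^2$.

**Step 3 (collecting degree $k$).** Now everything else in $\Lambda(\mu)$ has $y$-degree exactly $k$. Since $L_C\mu=\big(m^2-\frac{4m(m-1)}{C^2}\big)\mu$, and similarly for $D$, the terms of degree $k$ in $\Lambda(\mu)$ are $\mu$ times
$$-(C-D)+\tfrac14(C-D)\Big[m^2-j^2-\tfrac{4m(m-1)}{C^2}+\tfrac{4j(j-1)}{D^2}\Big]-\tfrac14(k+1)(C+D)+\tfrac14(k+1)X_0 .$$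
The coefficient of $C$ is
$$-1+\tfrac14(m^2-j^2)-\tfrac14(k+1)+\tfrac14(k+1)(k-2m-2)=\tfrac14\big[(k+1-m)^2-j^2\big]-(k+2),$$
and $(k+1-m)^2-j^2=4(i+1)(i+j+1)$, as in Lemma 4. The coefficient of $D$ is
$$1-\tfrac14(m^2-j^2)-\tfrac14(k+1)+\tfrac14(k+1)(k-2j-2)=\tfrac14\big[(k+1-j)^2-m^2\big]-k,$$
and $(k+1-j)^2-m^2=4(i+1)(i+m+1)$. What remains is $(C-D)\big(-\frac{m(m-1)}{C^2}+\frac{j(j-1)}{D^2}\big)+2(k+1)\big(\frac mC+\frac jD\big)$. Its coefficient of $1/C$ is $2(k+1)m-m(m-1)=m(2k+3-m)$, that of $1/D$ is $j(2k+3-j)$, and $\frac D{C^2}$, $\frac C{D^2}$ have coefficients $m(m-1)$, $j(j-1)$. This is (13). The extra terms of $\Psi(\mu)$ contribute $\frac14\partial_y(\ge0)\ge0$ in degree $\ge k+1$. $\square$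

Here is the delicate point of the proof. The last four coefficients in (13) are $\ge0$ since $m,j\le k-1$. The first two need not be. If $i=0$, the first one is $j+1-k-2\le-2$; a monomial $y^kC^{k-1}$ in $U$ would produce $-(k+1)y^kC^k$. So an induction whose only hypothesis is "the earlier $U_k$ are $\ge0$" does not close. But such monomials do not occur: by Lemma 4(a), with $n=k$, the first two coefficients in (13) are $\ge0$ for *every monomial that actually occurs in $U_k$*, $k\ge4$. The two cell bounds are exactly the two conditions needed. They are also tight: for $U_4=D$, i.e. $(k,i,j,m)=(4,1,1,0)$, the two coefficients are $2\cdot3-6=0$ and $2\cdot2-4=0$. We conclude: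

**Corollary 10.** If $4\le k$ and $U_k\ge0$, then $\Lambda(U_ky^k)\ge0$.

## 11. The quadratic remainder

**Lemma 11.** Let $U\ge0$ be a series all of whose monomials $\mu=c\,y^kC^mD^j$ satisfy $k\ge4$ and $m+j\le k-1$. Define $w$ by (11). Then $\frac14\partial_y\dfrac{Q(w)}{g'-U'}\ge0$.

The form $Q$ is indefinite, so we have to choose good coordinates for $w$.

**Step 1 (coordinates).** Put $\kappa=\eta U'\ge0$, $\nu=yU'-U$ (which multiplies each $\mu$ by $k-1$), $\varepsilon=yr_1U'\ge0$. Since $\eta=y(1+r_1)$, $\kappa=U+\nu+\varepsilon$. From $v_g/g'=\eta(-y,0,q)$,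
$$w=(U_C+y\kappa,\ U_D,\ U-q\kappa)=w^1+y\kappa\,e,\qquad w^1=(U_C,\,U_D,\,-(\nu+\varepsilon)),$$
because $U-q\kappa=(U-\kappa)-y(C+y)\kappa$. Hence
$$Q(w)=Q(w^1)+2y\kappa\,B(w^1,e)+y^2\kappa^2Q(e),$$
and it is enough to show that $Q(e)$, $B(w^1,e)$ and $Q(w^1)$ are $\ge0$. The first was seen in Section 8.

**Step 2 ($B(w^1,e)\ge0$).** By Section 8,
$$B(w^1,e)=\big(4+CD+(C+D)y\big)(\nu+\varepsilon)-(D+y)(C^2-4)U_C-(C+y)(D^2-4)U_D .$$
The $\varepsilon$-part is $\ge0$. For each monomial $\mu$ of $U$ the rest is $\mu$ times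
$$CD(k-1-m-j)+Cy(k-1-m)+Dy(k-1-j)+4(k-1)+\tfrac{4m}C(D+y)+\tfrac{4j}D(C+y),$$
which gives non-negative terms because $m+j\le k-1$.

**Step 3 ($Q(w^1)$: splitting off $\varepsilon$).** Since $w^1=(U_C,U_D,-\nu)-\varepsilon e_1$ and $Q(e_1)=C+D$,
$$Q(w^1)=Q(U_C,U_D,-\nu)+2\varepsilon\big[(C+D)\nu-(C^2-4)U_C-(D^2-4)U_D\big]+(C+D)\varepsilon^2 .$$
The square bracket is, for each $\mu$, $\mu$ times $C(k-1-m)+D(k-1-j)+\frac{4m}C+\frac{4j}D$, hence $\ge0$.

**Step 4 ($Q(U_C,U_D,-\nu)\ge0$).** This is the heart of the lemma: we expand over ordered pairs of monomials, $Q(U_C,U_D,-\nu)=\sum_{\mu,\mu'}\mu\mu'\,b_{\mu\mu'}$, where $\mu'$ has exponents $k',m',j'$ and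
$$\begin{aligned}b_{\mu\mu'}={}&K\Big[mm'\big(1-\tfrac4{C^2}\big)-jj'\big(1-\tfrac4{D^2}\big)\Big]+(C+D)(k-1)(k'-1)\\&-(k-1)\big(m'C-\tfrac{4m'}C+j'D-\tfrac{4j'}D\big)-(k'-1)\big(mC-\tfrac{4m}C+jD-\tfrac{4j}D\big)\\={}&C\big[(k-1-m)(k'-1-m')-jj'\big]+D\big[(k-1-j)(k'-1-j')-mm'\big]\\&+\tfrac4C\big[(k-1)m'+(k'-1)m-mm'\big]+\tfrac4D\big[(k-1)j'+(k'-1)j-jj'\big]\\&+\tfrac{4mm'D}{C^2}+\tfrac{4jj'C}{D^2}.\end{aligned}$$
For the second form note that the coefficient of $C$ in the first is $mm'-jj'+(k-1)(k'-1)-(k-1)m'-(k'-1)m$, and that of $D$ is $jj'-mm'+(k-1)(k'-1)-(k-1)j'-(k'-1)j$. All coefficients are $\ge0$, because $k-1-m\ge j$, $k-1-j\ge m$, $k-1\ge m,j$, and likewise for the primed quantities.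

**Step 5 (the denominator).** Since $g'=d_0/q^2$,
$$\frac1{g'-U'}=\frac{q^2}{d_0-q^2U'}=q^2\sum_{l\ge0}\big(4y^2+2Cy^3+y^4+q^2U'\big)^l\ge0 .$$
So $Q(w)/(g'-U')\ge0$, and its $y$-derivative is $\ge0$. $\square$

## 12. Induction on the length

*Proof of Theorem 1.* Integrality and the cases $n\le3$ were settled in Section 3. We show $U_{n+1}\ge0$ for $n\ge3$, assuming $U_4,\dots,U_n\ge0$ (no assumption if $n=3$). Take the coefficient of $y^n$ in (12). The left side is $(n+1)U_{n+1}$.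

**Step 1 (the right side involves only $U_4,\dots,U_n$).** A term $U_ky^k$ contributes to $\Lambda(U)$ only in degrees $\ge k$, so there $k\le n$. In the last term we need the coefficient of $y^{n+1}$ in $Q(w)/(g'-U')$. The form $Q(w)$ is quadratic in $U$, and each of its two factors coming from some $U_k$ has $y$-degree at least $k\ge4$. So the indices there are at most $n-3$. A further factor $U'$ from the denominator, of degree at least $k-1$, needs $4+4+(k-1)\le n+1$, so it has $k\le n-6$. Hence on the right side $U$ may be replaced by the truncation $\sum_{k=4}^nU_ky^k\ge0$.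

**Step 2 (signs).** For this truncation, $\rho\ge0$ by Lemma 8, $\Lambda(U)\ge0$ by Corollary 10, and the last term is $\ge0$ by Lemma 11 (its hypothesis $m+j\le k-1$ holds by Section 3). So $(n+1)U_{n+1}\ge0$, and $U_{n+1}\ge0$. $\blacksquare$

**The first values.** Let us run the recursion. In degree $y^3$ only $\rho$ contributes: $4U_4=[y^3]\rho=4D$, so $U_4=D$, as found by hand. In degree $y^4$: $[y^4]\rho=5\cdot4=20$, and (13) for $U_4=D$, $(k,i,j,m)=(4,1,1,0)$, has first two coefficients $0$ and $j(2k+3-j)=10$; so $5U_5=30$ and $U_5=6$. In degree $y^5$: $[y^5]\rho=6\,[y^6]\frac{Dy^4+4y^5+Cy^6}{d_0}=6(4D+C)$. From $U_5=6$, $(k,i,j,m)=(5,2,0,0)$, (13) gives $6(2C+4D)$. From $U_4=D$ the first extra term in Lemma 9 is $\frac14\cdot6\,D\,[4CD+8\cdot3+\frac{8C}D]=6CD^2+36D+12C$. The last term of (12) starts only at $y^7$. Altogether $6U_6=6CD^2+30C+84D$, so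
$$U_6=CD^2+5C+14D .$$
At $C=D=2$ (that is, $s=t=1$) the polynomials $U_4,U_5,U_6$ take the values $2,6,46$, the known numbers of simple permutations of lengths $4,5,6$.

**Remark.** The result for $A_n$ also follows from Theorem 1. Since $G(F(x))=x$, we have $F'=T(F)$ with $T(y)=1/G'(y)=q^2/(d_0-q^2U')\ge0$. The coefficient of $x^n$ in $T(F)$ is a polynomial in $P_1,\dots,P_n$ with coefficients $\ge0$, so $P_n\ge0$ for all $n$ by induction.

## 13. Which coefficients are positive

*Proof of Theorem 2.* The vanishing is Lemma 4(a). For the positivity we follow, in the recursion, single terms that are strictly positive.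

**Step 1 (coordinates).** Put $p=i+1$, $a=i+j+1$, $b=i+m+1$ and write $\gamma_n(p,a,b)$ for $\gamma_{n,i,j}$. Then $a+b=n+1$, and the index conditions are $p\ge1$, $a\ge p$, $b\ge p$. Call $(p,a,b)$ *admissible for $n$* if $pa\ge n+2$ and $pb\ge n$. We show by induction on $n\ge4$ that admissible implies positive. For $n=4$ we have $a+b=5$, so $p\le2$. If $p=1$, then $a\ge6$ is impossible. If $p=2$, then $a\ge3$ and $b\ge2$. So only $(2,3,2)$ is admissible, which is the monomial $D$, and $U_4=D$.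

For $n=6$, for instance, the admissible triples are $(2,4,3)$, $(3,4,3)$, $(3,3,4)$, that is, $CD^2$, $D$, $C$; these are the monomials of $U_6$ above.

**Step 2 (three lower bounds).** Let $N=n+1\ge5$ and let $(p,a,b)$ be admissible for $N$: $pa\ge n+3$, $pb\ge n+1$, $a+b=n+2$. In the coefficient of $y^n$ in (12) all contributions are $\ge0$, by Section 12. The first three terms of (13), for $k=n$, send a source $(p',a',b')$ to the targets $(p',a',b'+1)$, $(p',a'+1,b')$ and $(p'+1,a'+1,b')$. Hence $N\gamma_N(p,a,b)$ is at least each of the following: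

1. $(pa-n-2)\,\gamma_n(p,a,b-1)$, if $b>p$;
2. $(pb-n)\,\gamma_n(p,a-1,b)$, if $a>p$;
3. $m'(2n+3-m')\,\gamma_n(p-1,a-1,b)$ with $m'=b-p+1\ge1$, if $p\ge2$.

All three weights are positive. If $b>p$ and $p(b-1)\ge n$, the source in bound 1 is admissible for $n$ and we are done by induction. If $a>p$ and $p(a-1)\ge n+2$, the same holds for bound 2. Otherwise
$$\big[\,b=p\ \text{ or }\ p(b-1)\le n-1\,\big]\quad\text{and}\quad\big[\,a=p\ \text{ or }\ p(a-1)\le n+1\,\big],$$
which leaves four cases.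

**Step 3 (the case $a=b=p$).** Here $n+2=2p$, so $N=2p-1\ge5$ and $p\ge3$. If $p=3$, then $N=5$ and the coefficient is $6$, since $U_5=6$. If $p\ge4$, we use bound 3: the source $(p-1,p-1,p)$, for $n=2p-2$, is admissible, since $(p-1)^2\ge2p$ for $p\ge4$ and $(p-1)p\ge2p-2$.

**Step 4 (the case $b=p<a$, $p(a-1)\le n+1$) is impossible.** Here $a-1=n+1-p$, so $(p-1)(n+1)\le p^2$; and $a>p$ gives $n+1\ge2p$. So $2p(p-1)\le p^2$, i.e. $p\le2$. If $p=1$, then $b=1$ contradicts $pb\ge n+1$. If $p=2$, then $pb=4\ge n+1=N\ge5$ is a contradiction.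

**Step 5 (the case $a=p<b$, $p(b-1)\le n-1$) is impossible.** Here $b-1=n+1-p$, so $(p-1)(n+1)\le p^2-2$, and $b>p$ gives $n+1\ge2p$. So $2p(p-1)\le p^2-2$, i.e. $(p-1)^2+1\le0$, a contradiction.

**Step 6 (the case $a,b>p$, $p(b-1)\le n-1$, $p(a-1)\le n+1$).** Adding the two inequalities gives $pn\le2n$, so $p\le2$. If $p=1$, then $a\ge n+3$ contradicts $a+b=n+2$. If $p=2$, both inequalities are equalities: $N=2M$ is even, $a=M+1$, $b=M$, that is, $i=1$, $j=M-1$. Here none of the three sources needs to be admissible, so we exhibit a permutation instead.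

By Lemma 4(a), $\gamma_{N,0,j'}=0$ for all $j'$, since $i=0$ would require $j'+1\ge N+2$. In the expansion (1) of $S_N$ a term with index $i$ is divisible by $(st)^i$. So the monomial $s^Mt$ can only arise from $i=1$, and there only from the term $s^{j'}$ of $(s+t)^{j'}$ and the term $1$ of $(1+st)^{m'}$, with $j'=M-1$. Therefore $\gamma_{N,1,M-1}$ equals the coefficient of $s^Mt$ in $S_N$, the number of simple $\pi\in\mathfrak S_N$ with $\operatorname{des}=M$ and $\operatorname{ides}=1$. Consider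
$$\pi=(M+1)\;1\;(M+2)\;2\;\cdots\;(2M)\;M .$$
It has descents exactly at the $M$ odd positions, and $\pi^{-1}=2\;4\cdots(2M)\;1\;3\cdots(2M-1)$ has one descent. It is simple: an interval of positions of length $\ge2$ contains a value $\le M$ and a value $>M$. If its image is an interval, the image contains $M$ and $M+1$, which stand at the last and the first position; so the interval of positions is all of $[N]$. Hence $\gamma_{N,1,M-1}\ge1$. $\blacksquare$
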